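\title{Universal Aronszajn lines for continuous embeddings}

\begin{abstract}
A universal Aronszajn LOTS is an Aronszajn line into which every Aronszajn line embeds by an order-preserving map that is continuous for the interval topologies. We show that ZFC does not decide whether such a line exists, assuming that the Proper Forcing Axiom is consistent. Under Martin's Axiom we attach to each Aronszajn line $L$ an Aronszajn line $U_L$ into which every Aronszajn suborder of $L$ embeds continuously; together with Moore's universal Aronszajn line this gives a universal Aronszajn LOTS under PFA. If $2^{\aleph_0}<2^{\aleph_1}$, a weak diamond argument shows that there is none.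
\end{abstract}

\section{The problem and the results}

A \emph{linearly ordered topological space} (LOTS) is a linear order with its interval topology, the topology generated by the open rays. An \emph{order embedding} of a linear order $A$ into a linear order $B$ is a strictly increasing map $f\colon A\to B$, and a \emph{LOTS embedding} is an order embedding that is continuous for the interval topologies. An \emph{Aronszajn line} is a linear order of cardinality $\aleph_1$ with no suborder isomorphic to $\omega_1$ or to its reverse $\omega_1^*$, and no uncountable suborder isomorphic to a set of reals. An Aronszajn line $U$ is a \emph{universal Aronszajn line} if every Aronszajn line order-embeds into $U$, and a \emph{universal Aronszajn LOTS} if every Aronszajn line LOTS-embeds into $U$.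

Moore \cite{Moore} proved that the Proper Forcing Axiom (PFA) implies that there is a universal Aronszajn line; it is known that this line is not a universal Aronszajn LOTS. We consider the following question from the paper of Primavesi and Thompson \cite{PT}.

\begin{quote}
Does ZFC prove that there is no universal Aronszajn LOTS?
\end{quote}

The answer is no, provided that PFA is consistent. The main step uses only Martin's Axiom. Recall that a poset is \emph{ccc} if among any uncountably many of its elements two have a common extension, and that $\mathrm{MA}_{\aleph_1}$ asserts: for every ccc poset $\mathbb P$ and every family of $\aleph_1$ dense subsets of $\mathbb P$, some filter on $\mathbb P$ meets all of them. PFA is the same assertion for proper posets, a class that contains the ccc posets, so PFA implies $\mathrm{MA}_{\aleph_1}$.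

\begin{theorem}\label{thm:main}
Assume $\mathrm{MA}_{\aleph_1}$. For every Aronszajn line $L$ there is an Aronszajn line $U_L$ such that every Aronszajn line that order-embeds into $L$ LOTS-embeds into $U_L$.
\end{theorem}

\begin{corollary}\label{cor:pfa}
PFA implies that there is a universal Aronszajn LOTS.
\end{corollary}

\begin{proof}
Under PFA there is a universal Aronszajn line $L$ by Moore's theorem \cite{Moore}, and $\mathrm{MA}_{\aleph_1}$ holds. The line $U_L$ of Theorem~\ref{thm:main} is a universal Aronszajn LOTS.
\end{proof}

By a theorem of Baumgartner, PFA is consistent relative to a supercompact cardinal. So if ZFC with a supercompact cardinal is consistent, then ZFC does not prove that there is no universal Aronszajn LOTS. Nor does ZFC prove that there is one, since the hypothesis of the next theorem follows from the Continuum Hypothesis.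

\begin{theorem}\label{thm:weak}
If $2^{\aleph_0}<2^{\aleph_1}$, then there is no universal Aronszajn LOTS.
\end{theorem}

Both theorems have a quantitative form. Call a family $\mathcal L$ of Aronszajn lines \emph{order-dominating} (\emph{LOTS-dominating}) if every Aronszajn line order-embeds (LOTS-embeds) into some member of $\mathcal L$.

\begin{theorem}\label{thm:dom}
\begin{enumerate}
\item[(i)] Assume $\mathrm{MA}_{\aleph_1}$. The least size of a LOTS-dominating family equals the least size of an order-dominating family. In particular, there is a universal Aronszajn LOTS if and only if there is a universal Aronszajn line.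
\item[(ii)] Assume $2^{\aleph_0}<2^{\aleph_1}$. Every LOTS-dominating family has size at least $\aleph_2$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:cont} describes what continuity demands of an order embedding, and Section~\ref{sec:tools} collects facts about cuts and trees. The line $U_L$ is defined, in ZFC, in Section~\ref{sec:U}. Sections~\ref{sec:anchor}--\ref{sec:ccc} construct a ccc poset of finite approximations to a LOTS embedding; Martin's Axiom is used only once, at the end of Section~\ref{sec:ccc}. Section~\ref{sec:weak} proves Theorem~\ref{thm:weak} and does not depend on Sections~\ref{sec:U}--\ref{sec:ccc}. Theorem~\ref{thm:dom} is proved in Section~\ref{sec:dom}.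

\section{What continuity demands}\label{sec:cont}

For a point $x$ of a linear order $A$ let $A_{<x}=\{a\in A:a<x\}$, and define $A_{\ge x}$ and $A_{>x}$ in the same way. The point $x$ is a \emph{left-limit} if $A_{<x}$ is nonempty and has no maximum, and a \emph{right-limit} if $A_{>x}$ is nonempty and has no minimum. If $x$ is a left-limit and $y<x$, then the interval $(y,x)$ is infinite. The \emph{mirror} of a statement is the statement obtained by reversing all orders.

\begin{lemma}\label{lem:crit}
A strictly increasing map $f\colon A\to B$ is continuous if and only if the following condition and its mirror hold: for every left-limit $x\in A$ and every $z<f(x)$ in $B$ there is $y<x$ in $A$ with $f(y)>z$.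
\end{lemma}

\begin{proof}
Assume the condition. Let $z\in B$, let $V=\{a\in A:f(a)>z\}$, which is a final segment of $A$, and let $x\in V$. If $x$ is a left-limit, take $y<x$ with $y\in V$; then $x\in A_{>y}\subseteq V$. Otherwise $A_{\ge x}\subseteq V$, and $A_{\ge x}$ is open because it is either $A$ or the ray $A_{>x^-}$, where $x^-$ is the immediate predecessor of $x$. So $V$ is open. With the mirror argument, the preimage of every open ray is open.

Conversely, let $f$ be continuous, $x$ a left-limit and $z<f(x)$. The open set $\{a:f(a)>z\}$ contains $x$, so it contains $(y',x]$ for some $y'<x$, and any $y\in(y',x)$ is as required.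
\end{proof}

\begin{corollary}\label{cor:pinch}
Let $f\colon A\to B$ be a LOTS embedding, and let $b\in A$ be a left-limit and a right-limit. Let $X$ be cofinal in $A_{<b}$ and $Y$ coinitial in $A_{>b}$. Then $f(b)$ is the only point $k\in B$ with $f[X]<k<f[Y]$.
\end{corollary}

\begin{proof}
The point $f(b)$ has this property. If $k<f(b)$, Lemma~\ref{lem:crit} gives $y<b$ with $f(y)>k$, and then $f(x)>k$ for any $x\in X$ with $x\ge y$. The case $k>f(b)$ is the mirror.
\end{proof}

For countable orders continuity costs nothing.

\begin{example}\label{ex:Q}
Every nonempty countable linear order $A$ LOTS-embeds into $\mathbb Q$. Insert a copy of $\mathbb Q$ into each jump of $A$ (a pair $c<d$ with $(c,d)=\emptyset$), below $\min A$ and above $\max A$ if these exist. The resulting order $A'$ is countable, dense and without endpoints, so $A'\cong\mathbb Q$ by Cantor's theorem. The inclusion $A\subseteq A'$ satisfies the condition of Lemma~\ref{lem:crit}. Indeed, let $x$ be a left-limit of $A$ and let $z<x$ be a new point. Then $z$ lies immediately below a point $d\in A$ that is $\min A$ or the upper end of a jump, up to other new points; we have $d\le x$, and $d\ne x$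 since $d$ is not a left-limit of $A$, so $y=d$ works. If $z<x$ is a point of $A$, any $y\in A$ with $z<y<x$ works.
\end{example}

For Aronszajn lines the two kinds of universality come apart at once.

\begin{example}\label{ex:Z}
Let $L$ be a universal Aronszajn line, and order $L\times\mathbb Z$ lexicographically. Every uncountable subset of $L\times\mathbb Z$ has an uncountable subset on which the first coordinate is injective, hence strictly increasing; so $L\times\mathbb Z$ is an Aronszajn line, and it is universal because $L$ embeds into it. It is not a universal Aronszajn LOTS: every point of $L\times\mathbb Z$ has an immediate predecessor, so by Lemma~\ref{lem:crit} no point is the image of a left-limit under a LOTS embedding, while the Aronszajn line $L+(\omega+1)$ has a left-limit.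
\end{example}

The defect in Example~\ref{ex:Z} can be repaired by adding points, but Corollary~\ref{cor:pinch} shows an obstruction that cannot. Build an Aronszajn line $A$ in $\omega_1$ steps, so that $A$ is the increasing union of countable pieces. At a given step, choose a partition $X<Y$ of the piece built so far, and decide whether the space between $X$ and $Y$ receives exactly one point or several. Suppose that an embedding $f$ of $A$ into $U$ is known on the countable piece. If $U$ has exactly one point between $f[X]$ and $f[Y]$, then putting two points between $X$ and $Y$ destroys $f$; if not, then putting one point there, as a two-sided limit of $X$ and $Y$, destroys $f$ by Corollary~\ref{cor:pinch}. One would therefore guess that every candidate $U$ can be defeated by diagonalization. The guess is right when the restrictions of $f$ can be predicted, and this is the proof of Theorem~\ref{thm:weak}. Theorem~\ref{thm:main} says that under $\mathrm{MA}_{\aleph_1}$ the embedding stays ahead of the diagonalization: $U_L$ offers both kinds of gaps side by side, and a generic embedding steers the countable piece toward the kind that $A$ will need.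

\section{Cuts, lexicographic orders and trees}\label{sec:tools}

\subsection*{Clopen cuts}
A \emph{cut} of a linear order $A$ is a partition $(X,Y)$ of $A$ into nonempty sets with $X<Y$. It \emph{separates} $x<y$ if $x\in X$ and $y\in Y$; it then separates $x'$ from $y'$ for all $x'\le x$ and $y'\ge y$. The cut is \emph{clopen} if either $X$ has a maximum and $Y$ has a minimum, or $X$ has no maximum and $Y$ has no minimum; in both cases $X$ and $Y$ are unions of open rays. We use clopen cuts through the following property and its mirror.
\begin{equation}\label{eq:clopen}
\begin{array}{l}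
\text{If $(X,Y)$ is clopen and $x\in Y$ is a left-limit, then $Y$ contains}\\
\text{all $y<x$ that are sufficiently close to $x$.}
\end{array}
\end{equation}
Indeed $x\ne\min Y$, because $\min Y$, if it exists, has the immediate predecessor $\max X$. Property~\eqref{eq:clopen} fails for the cut $(A_{<x},A_{\ge x})$ at a left-limit $x$, which is not clopen.

\begin{lemma}\label{lem:cuts}
Let $A$ be an Aronszajn line.
\begin{enumerate}
\item[(i)] If $\mathcal G$ is a countable set of cuts, the equivalence relation ``$x$ and $y$ lie on the same side of every member of $\mathcal G$'' has countably many classes.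
\item[(ii)] Any two points $x<y$ are separated by a clopen cut.
\item[(iii)] For each $m\in A$ there is a countable set $\Gamma(m)$ of clopen cuts such that every $y\ne m$ is separated from $m$ by a member of $\Gamma(m)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $\mathcal G=\{(X_n,Y_n):n<\omega\}$ and $\varphi(x)=\sum_{n:\,x\in Y_n}3^{-n}$. If $x<y$ are inequivalent, then $\{n:x\in Y_n\}$ is a proper subset of $\{n:y\in Y_n\}$, so $\varphi(x)<\varphi(y)$. A set of representatives of the classes is therefore isomorphic to a set of reals, hence countable.

(ii) Suppose that no clopen cut separates $x<y$. A jump inside $[x,y]$ would give such a cut, so $[x,y]$ is densely ordered, and there is an order embedding $\varphi\colon\mathbb Q\to[x,y]$. Moreover every nonempty $B\subseteq[x,y]$ has a supremum. To see this, let $B$ have no maximum and let $X$ be the downward closure of $B$. Then $(X,A\setminus X)$ is a cut that separates $x$ and $y$, and $X$ has no maximum. The cut is not clopen, so $A\setminus X$ has a minimum, which is $\sup B$. Put $\psi(r)=\sup\{\varphi(q):q<r\}$ for $r\in\mathbb R$. If $r<q<q'<r'$ with $q,q'$ rational, then $\psi(r)\le\varphi(q)<\varphi(q')\le\psi(r')$.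 So $\mathbb R$ embeds into $A$, a contradiction.

(iii) By symmetry it suffices to handle the points $y<m$. If $m=\min A$ there are none. If $m$ has an immediate predecessor, the cut $(A_{<m},A_{\ge m})$ is clopen and suffices. If $m$ is a left-limit, then $A_{<m}$ has cofinality $\omega$, since $\omega_1$ does not embed into $A$. Let $y_0<y_1<\cdots$ be cofinal in $A_{<m}$ and take, by (ii), a clopen cut separating $y_n$ from $y_{n+1}$ for each $n$. If $y\le y_n$, the $n$th cut separates $y$ from $m$.
\end{proof}

\subsection*{Lexicographic orders}
A \emph{sequence} is a function $s$ whose domain is a countable ordinal $|s|$, its length. Thus $s\subseteq t$ means that $s$ is an initial segment of $t$. We write $s^\frown\ell$ for $s$ followed by the letter $\ell$, and $s\wedge t$ for the longest common initial segment of $s$ and $t$. Let $W$ be a set of sequences with letters in a linear order $\Lambda$, none a proper initial segment of another. For $a\ne b$ in $W$ the ordinal $\xi=|a\wedge b|$ is below $|a|$ and $|b|$, and the \emph{lexicographic order} puts $a<b$ if $a(\xi)<b(\xi)$. If $a<b$ and $b<c$, let $\xi=\min(|a\wedge b|,|b\wedge c|)$; then $a,b,c$ agree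 below $\xi$ and $a(\xi)\le b(\xi)\le c(\xi)$ with at least one strict inequality. So the order is transitive, and
\begin{equation}\label{eq:meet}
a<b<c\ \Longrightarrow\ a\wedge c\text{ is the shorter of }a\wedge b\text{ and }b\wedge c.
\end{equation}
In particular $a\wedge c\subseteq b$, so for every sequence $r$ the \emph{cone} $\{w\in W:r\subseteq w\}$ is convex.

\begin{lemma}\label{lem:lex}
Let $W$ be as above and uncountable. Suppose that $R_\alpha=\{w{\restriction}\alpha:w\in W,\ |w|\ge\alpha\}$ is countable for every $\alpha<\omega_1$, and that there is no $b\colon\omega_1\to\Lambda$ with $b{\restriction}\alpha\in R_\alpha$ for all $\alpha<\omega_1$. Then $W$, ordered lexicographically, is an Aronszajn line.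
\end{lemma}

\begin{proof}
The elements of $W$ of length $\alpha$ lie in $R_\alpha$. So $|W|=\aleph_1$, and for each $\alpha$ all but countably many elements of $W$ lie in one of the countably many cones of the sequences $r\in R_\alpha$.

Suppose that $X\subseteq W$ is uncountable and isomorphic to a set of reals, and identify $X$ with that set. Let $D\subseteq X$ contain one point of each nonempty set $X\cap(q,q')$ with $q<q'$ rational, and the endpoints of all jumps of $X$. Jumps of $X$ give disjoint open intervals of $\mathbb R$, so $D$ is countable, and for all $x<y$ in $X$ some $d\in D$ satisfies $x\le d\le y$. Let $\alpha<\omega_1$ exceed $|d|$ for all $d\in D$. Some $r\in R_\alpha$ has two points $x<y$ of $X$ in its cone. By convexity some $d\in D$ extends $r$, so $|d|\ge\alpha$, a contradiction.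

Suppose that $(x_i)_{i<\omega_1}$ is strictly monotone in $W$. For each $\alpha$ the cone of some $r_\alpha\in R_\alpha$ contains uncountably many $x_i$, and hence, by convexity, all $x_i$ from some index on. Any two tails meet, so $r_\alpha\subseteq r_\beta$ for $\alpha<\beta$, and $b=\bigcup_\alpha r_\alpha$ contradicts the hypothesis.
\end{proof}

\subsection*{Trees}
Let $T\subseteq2^{<\omega_1}$ be closed under initial segments, and let $T_\alpha$ be the set of elements of $T$ of length $\alpha$. An \emph{uncountable branch} of $T$ is a function $b\in2^{\omega_1}$ with $b{\restriction}\alpha\in T$ for all $\alpha$. We order $T$ linearly by comparing the sequences $t^\frown\frac12$ lexicographically, with $0<\frac12<1$. Thus incomparable nodes are compared at their first difference, and each $s\in T$ lies above the extensions of $s^\frown0$ and below the extensions of $s^\frown1$. Cones of $T$ are convex in $(T,<)$.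

\begin{lemma}\label{lem:tree}
Every Aronszajn line $L$ is isomorphic to $(T,<)$ for some $T\subseteq2^{<\omega_1}$ that is closed under initial segments, has countable levels $T_\alpha$, and has no uncountable branch.
\end{lemma}

\begin{proof}
Enumerate $L=\{x_i:i<\omega_1\}$ without repetition, and define $L_s\subseteq L$ for $s\in2^{<\omega_1}$ by recursion. Let $L_\emptyset=L$. If $L_s\ne\emptyset$, let $x_s$ be its element of least index, and let $L_{s^\frown0}$ and $L_{s^\frown1}$ be the sets of elements of $L_s$ below and above $x_s$; if $L_s=\emptyset$, let both sets be empty. For $s$ of limit length let $L_s=\bigcap_{\xi<|s|}L_{s\restriction\xi}$. Put $T=\{s:L_s\ne\emptyset\}$.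

If $s^\frown0\subseteq t$ and $s^\frown1\subseteq t'$ with $t,t'\in T$, then $x_t<x_s<x_{t'}$; so $s\mapsto x_s$ is strictly increasing on $(T,<)$. It is onto. Fix $i$ and follow the sets $L_s$ that contain $x_i$: as long as $x_s\ne x_i$, exactly one of $L_{s^\frown0},L_{s^\frown1}$ contains $x_i$, and at limits the intersection does. The points $x_s\ne x_i$ met on the way are distinct and have index below $i$, so $x_s=x_i$ after countably many steps.

Suppose that $\alpha$ is least with $T_\alpha$ uncountable. Distinct $t,t'\in T_\alpha$ have $x_t,x_{t'}$ on opposite sides of $x_s$, where $s=t\wedge t'$, so they are separated by one of the countably many cuts $(L_{<x_s},L_{\ge x_s})$ with $|s|<\alpha$. This contradicts Lemma~\ref{lem:cuts}(i). Finally, if $b$ is an uncountable branch, then $\xi\mapsto x_{b\restriction\xi}$ is increasing on $\{\xi:b(\xi)=1\}$ and decreasing on $\{\xi:b(\xi)=0\}$. One of these sets is uncountable, so $\omega_1$ or $\omega_1^*$ embeds into $L$.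
\end{proof}

The next lemma will drive the ccc argument.

\begin{lemma}[Baumgartner]\label{lem:baum}
Let $T$ be as in Lemma~\ref{lem:tree}, let $I\subseteq\omega_1$ be uncountable, let $(g_i)_{i\in I}$ be a strictly increasing sequence of countable ordinals, and let $a_{i,k}\in T_{g_i}$ for $i\in I$ and $1\le k\le m$. Then there are $i<j$ in $I$ such that $a_{i,k}\not\subseteq a_{j,l}$ for all $k,l$.
\end{lemma}

\begin{proof}
Suppose not, and let $\mathcal V$ be an ultrafilter on $I$ that contains all co-countable subsets of $I$. For each $i$ the set $\{j\in I:j>i\}$ belongs to $\mathcal V$ and is the union of the finitely many sets $B_i^{k,l}=\{j>i:a_{i,k}\subseteq a_{j,l}\}$, so one of these is in $\mathcal V$. Fix $(k,l)$ such that $I'=\{i:B_i^{k,l}\in\mathcal V\}$ is uncountable. For $i,i'\in I'$ take $j\in B_i^{k,l}\cap B_{i'}^{k,l}$; then $a_{i,k}$ and $a_{i',k}$ are initial segments of $a_{j,l}$, hence comparable. Since the lengths $g_i$, $i\in I'$, are unbounded in $\omega_1$, the union of the $a_{i,k}$ is an uncountable branch of $T$.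
\end{proof}

\section{The line $U_L$}\label{sec:U}

Fix an Aronszajn line $L$ and a tree $T$ as in Lemma~\ref{lem:tree}, and identify $L$ with $(T,<)$. A line that order-embeds into $L$ is then a subset $A\subseteq T$. The inclusion $A\subseteq T$ is usually discontinuous, because a sequence that converges in $A$ can be blocked in $T$ by nodes that do not belong to $A$. The plan is to replace $T$ by a tree with many copies of each $s\in T$, and to let the embedding choose among the copies.

The letters are the elements of $\Lambda=\{-\infty\}\cup\mathbb Q\cup\{+\infty\}$. Fix a coloring $\chi\colon\mathbb Q\to\{0,1,2\}$ such that each color is dense in $\mathbb Q$, $\chi(0)=0$, $\chi(\frac12)=2$, $\chi(1)=1$, and $q\mapsto1-q$ exchanges the colors $0$ and $1$ and preserves the color $2$. (Color $\mathbb Q\cap(-\infty,\frac12)$ with three dense colors and reflect.) Fix a rational $r_0\ne0$ of color $0$ and let $r_1=1-r_0$, a rational of color $1$ different from $1$. A letter of color $0$ or $1$ stands for the bit $0$ or $1$, and a letter of color $2$ plays the role that $\frac12$ plays in the order of $T$: it ends a word. The \emph{label} of a sequence $u$ of letters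 of colors $0$ and $1$ is $\lambda(u)=\chi\circ u$, and $\eta<|u|$ is a \emph{deviation} of $u$ if $u(\eta)\ne\lambda(u)(\eta)$.

\subsection*{Three discontinuities and their repair}
In each example $A$ is a convergent sequence with its limit, to be thought of as a convex piece of a larger line, and $f$ maps $A$ into a lexicographically ordered set of words in $\Lambda$, none a proper initial segment of another. We write $1^n$ and $1^\omega$ for constant sequences.

\begin{example}\label{ex:dev}
Let $y_n=\langle0\rangle^\frown1^n$ and $A=\{y_n:n<\omega\}\cup\{\emptyset\}$. Then $y_0<y_1<\cdots<\emptyset$, so $\emptyset$ is a left-limit of $A$, but $y_n<\langle0\rangle^\frown1^\omega<\emptyset$ if $T$ contains this node. Take rationals $\ell_0<\ell_1<\cdots$ of color $0$ converging to $\frac12$, and put $f(\emptyset)=\langle\frac12\rangle$ and $f(y_n)=\langle\ell_n\rangle^\frown{1^n}^\frown\frac12$. A word $z<f(\emptyset)$ has $z(0)<\frac12$, so $z(0)<\ell_n$ and $z<f(y_n)$ for some $n$. The points $y_n$ all extend $\langle0\rangle$, but they are spread over infinitely many copies $\langle\ell_n\rangle$ of that node, at the cost of one deviation each.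
\end{example}

\begin{example}\label{ex:end}
Let $y_n=1^n$, $x={1^\omega}^\frown1$ and $A=\{y_n:n<\omega\}\cup\{x\}$. The node $1^\omega$ lies between the $y_n$ and $x$. Put $f(y_n)={1^n}^\frown\frac12$ and $f(x)={1^\omega}^\frown(-\infty)$. A word $z<f(x)$ cannot extend $1^\omega$, so it first differs from $1^\omega$ at some $n$, where $z(n)<1$, and then $z<f(y_{n+1})$. Here $x$ is placed at the left end of the cone over a copy of $1^\omega$, a proper initial segment of $x$.
\end{example}

\begin{example}\label{ex:term}
Let $b\in2^\omega$ be $0$ at even and $1$ at odd arguments, and let $A=\{b{\restriction}n:n<\omega\}\cup\{b\}$. The nodes $b{\restriction}n$ decrease to $b$ for even $n$ and increase to $b$ for odd $n$. Suppose that $f(b)$ extends a copy $u$ of $b$ for which $u^\frown(-\infty)$ and $u^\frown(+\infty)$ are words, and that the words $f(b{\restriction}n)$ are finite. By convexity of the cone of $u$, both $u^\frown(\pm\infty)$ lie between the images of the two sequences, contrary to Corollary~\ref{cor:pinch}. So $b$ needs a copy that is a dead end. Let $v(n)=r_{b(n)}$, declare $v$ to be a word, and put $f(b)=v$ and $f(b{\restriction}n)=(v{\restriction}n)^\frown m_n$,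 where $m_n$ has color $2$, $m_n>r_0$ for even $n$ and $m_n<r_1$ for odd $n$. For $n<n'$ the word $f(b{\restriction}n)$ first differs from $f(b{\restriction}n')$ and from $v$ at $n$, in the right direction, so $f$ is increasing. A word $z<v$ first differs from $v$ at some $n$, and then $z<f(b{\restriction}n')$ for odd $n'>n$; the same holds above $v$.
\end{example}

If all sequences of letters with labels in $T$ were allowed, the levels would become uncountable. We allow only finitely many deviations, except in the dead ends of Example~\ref{ex:term}, where infinitely many deviations are exactly what makes the sequence a dead end. To keep the dead ends countable in number, and their proper initial segments legal, they deviate along a fixed ladder: for each limit ordinal $0<\delta<\omega_1$ fix a cofinal set $c_\delta\subseteq\delta$ of order type $\omega$ (for Example~\ref{ex:term}, $c_\omega=\omega$).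

\begin{definition}\label{def:U}
A \emph{node} is a sequence $u$ of rationals of colors $0$ and $1$ with $\lambda(u)\in T$ and finitely many deviations. A \emph{word} is a sequence of one of the following types:
\begin{itemize}
\item $u^\frown(-\infty)$ (type $-$), $u^\frown(+\infty)$ (type $+$), or $u^\frown q$ with $\chi(q)=2$ (type \emph{middle}), where $u$ is a node; the label of such a word is $\lambda(u)$;
\item a sequence $v$ of rationals of colors $0$ and $1$, of limit length $\delta>0$, with $\lambda(v)\in T$, such that for all but finitely many $\eta<\delta$ we have $v(\eta)=r_{\lambda(v)(\eta)}$ if $\eta\in c_\delta$ and $v(\eta)=\lambda(v)(\eta)$ if $\eta\notin c_\delta$ (type \emph{terminal}); its label is $\lambda(v)$.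
\end{itemize}
Let $U=U_L$ be the set of words with the lexicographic order.
\end{definition}

\begin{lemma}\label{lem:U}
Every proper initial segment of a word is a node, no word is a node, and $U$ is an Aronszajn line.
\end{lemma}

\begin{proof}
Initial segments of nodes are nodes. If $v$ is terminal of length $\delta$ and $\xi<\delta$, then $c_\delta\cap\xi$ is finite, so $v{\restriction}\xi$ has finitely many deviations. A nonterminal word ends in a letter that does not occur in nodes, and a terminal word has infinitely many deviations because $r_0\ne0$ and $r_1\ne1$. Hence no word is a proper initial segment of another, and the lexicographic order on $U$ is defined.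

We apply Lemma~\ref{lem:lex}. Each $s\in T$ is a node, since $\chi(0)=0$ and $\chi(1)=1$, so $U$ contains the uncountably many words $s^\frown(-\infty)$. A node with label $s$ is a finite modification of $s$, and a terminal word with label $s$ is a finite modification of one fixed sequence, so there are countably many nodes and countably many words with label $s$. An element of $R_\alpha$ is a node or a word of length $\alpha$, so its label has length at most $\alpha$; thus $R_\alpha$ is countable. If $b{\restriction}\alpha\in R_\alpha$ for all $\alpha$, then each $b{\restriction}\alpha$ is a proper initial segment of $b{\restriction}(\alpha+1)$, hence of a word, so it is a node, and $\chi\circ b$ is an uncountable branch of $T$.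
\end{proof}

In particular $a\wedge b$ is a node for any two distinct words $a,b$.

\section{Anchors and types}\label{sec:anchor}

Fix an Aronszajn line $A\subseteq T$, with the order of $(T,<)$. Limits, cuts and convexity refer to the order $A$. We must decide which label and which type the image of a point $x\in A$ will have. Example~\ref{ex:end} shows that the label cannot always be $x$. Suppose that $x$ is a left-limit and the least point of $A$ extending some $s\subsetneq x$, and that the image of $x$ extends a node $u$ with label $s$ and differs from $u^\frown(-\infty)$. Every word between $u^\frown(-\infty)$ and the image of $x$ has a label extending $s$, while no $y<x$ extends $s$. So $x$ has to be sent to $u^\frown(-\infty)$, and its label has to be cut down.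

For $s\in T$ let $C_s=\{x\in A:s\subseteq x\}$, a convex subset of $A$. The \emph{anchor} $\tau(x)$ of $x\in A$ is the shortest $s\subseteq x$ such that
\[
s=x,\quad\text{or}\quad x\text{ is a left-limit and }x=\min C_s,\quad\text{or}\quad x\text{ is a right-limit and }x=\max C_s .
\]
Let $A_s=\{x\in A:s\subseteq\tau(x)\}\subseteq C_s$. Note that $A_\emptyset=A$.

\begin{lemma}\label{lem:anchor}
Let $s\in T$ and $x,y\in A$.
\begin{enumerate}
\item[(a)] Every point of $C_s\setminus A_s$ is the minimum or the maximum of $C_s$. Hence $A_s$ is convex.
\item[(b)] At most three points of $A$ have anchor $s$.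
\item[(c)] If $x\in A_{s^\frown0}$ and $y\in A_{s^\frown1}$, then $x<y$.
\item[(d)] If $x$ is a left-limit and $s\subsetneq\tau(x)$, then $x\ne\min A_s$. If $x$ is a right-limit and $s\subsetneq\tau(x)$, then $x\ne\max A_s$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $x\in C_s\setminus A_s$. Both $s$ and $\tau(x)$ are initial segments of $x$, so $\tau(x)\subsetneq s\subseteq x$. Then $\tau(x)\ne x$, so $x$ is the minimum or maximum of $C_{\tau(x)}$, and $x\in C_s\subseteq C_{\tau(x)}$.

(b) A point with anchor $s$ is $s$, $\min C_s$ or $\max C_s$.

(c) We have $s^\frown0\subseteq x$ and $s^\frown1\subseteq y$.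

(d) Let $x$ be a left-limit with $s\subsetneq\tau(x)$ and $x=\min A_s$. If some $y\in C_s$ were below $x$, the infinite interval $(y,x)$ would be contained in $C_s\setminus A_s$, contradicting (a). So $x=\min C_s$, and $s$ is shorter than $\tau(x)$, contrary to the choice of $\tau(x)$. The second statement is the mirror.
\end{proof}

Part (d) is the purpose of the anchor: a left-limit $x$ is approached from below inside $A_s$ for every $s\subsetneq\tau(x)$. Only at $s=\tau(x)$ can this fail, and the type of $x$ records whether it does. Call $x$ \emph{left-extreme} if $x$ is a left-limit and $x=\min A_{\tau(x)}$, and \emph{right-extreme} if $x$ is a right-limit and $x=\max A_{\tau(x)}$. The \emph{type} of $x$ is \emph{terminal} if $x$ is both left-extreme and right-extreme (then $A_{\tau(x)}=\{x\}$), $-$ if it is only left-extreme, $+$ if it is only right-extreme, and \emph{middle} if it is neither. The limit points in Examples~\ref{ex:dev}, \ref{ex:end} and~\ref{ex:term} have anchors $\emptyset$, $1^\omega$, $b$ and types middle, $-$, terminal. Terminal words exist only for labels of limit length, and this is enough.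

\begin{lemma}\label{lem:limit}
If $x$ is terminal, then $|\tau(x)|$ is a nonzero limit ordinal.
\end{lemma}

\begin{proof}
Since $A_\emptyset=A\ne\{x\}$, we have $\tau(x)\ne\emptyset$. Suppose that $\tau(x)=s^\frown j$. By Lemma~\ref{lem:anchor}(d) the convex set $A_s$ has points on each side of $x$, hence infinitely many on each side, as $x$ is a two-sided limit. At most three points of $A_s$ have anchor $s$, and $A_{s^\frown j}=\{x\}$. So $A_{s^\frown(1-j)}$ has points on both sides of $x\in A_{s^\frown j}$, contradicting Lemma~\ref{lem:anchor}(c).
\end{proof}

Let $U(x)$ be the countable set of words with label $\tau(x)$ and the type of $x$. It is nonempty: it contains $\tau(x)$ followed by a suitable last letter, or, if $x$ is terminal, the sequence obtained from $\tau(x)$ by writing $r_j$ for $j$ on $c_{|\tau(x)|}$. The definitions give the following.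
\begin{equation}\label{eq:Ux}
\begin{array}{l}
\text{Let $w\in U(x)$ and let $u\subsetneq w$. Then $\lambda(u)\subseteq\tau(x)$, so $x\in A_{\lambda(u)}$.}\\
\text{If $|u|<|\tau(x)|$, then $\chi(w(|u|))=\tau(x)(|u|)$. If $|u|=|\tau(x)|$, then $x$ is}\\
\text{not terminal and $w(|u|)$ is the last letter of $w$.}
\end{array}
\end{equation}

Points $x,y\in A$ \emph{agree at} $s\in T$ if $x,y\in A_{s^\frown j}$ for some $j\in\{0,1\}$. This relation is symmetric and transitive, and we record three facts.
\begin{enumerate}
\item[(A1)] If $x\le y\le z$ and $x,z$ agree at $s$, then $x,y,z$ all agree at $s$ (convexity of $A_{s^\frown j}$).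
\item[(A2)] If $x,y\in A_{s'}$ and $s\subsetneq s'$, then $x,y$ agree at $s$.
\item[(A3)] If $x,y\in A_s$, then $s\subseteq\tau(x)\wedge\tau(y)$, with equality if and only if $x,y$ do not agree at $s$.
\end{enumerate}

\section{Finite approximations}\label{sec:P}

The natural poset consists of finite increasing maps $p$ with $p(x)\in U(x)$. It need not be ccc. Let $\ell<\ell'$ have color $0$, and suppose that $A_{\langle0\rangle}$ contains uncountably many pairwise disjoint intervals $[x_i,y_i]$ with $x_i<y_i$. Let $p_i$ send $x_i$ to a word beginning with $\ell$ and $y_i$ to a word beginning with $\ell'$. If $y_i<x_j$, then $p_i(y_i)>p_j(x_j)$, so the $p_i$ are pairwise incompatible. The trouble is that $x_i$ and $y_i$ agree at $\emptyset$ but their images split at $\emptyset$. Example~\ref{ex:dev} shows that such splitting cannot be forbidden. We allow it only along countably many cuts fixed in advance for each $s$, namely those that are needed to approach a point anchored at $s$ or immediately above $s$.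

For $s\in T$ let
\[
M_s=\{m\in A:s\subseteq\tau(m),\ |\tau(m)|\le|s|+1\},\qquad\mathcal G_s=\bigcup_{m\in M_s}\Gamma(m),
\]
where the sets $\Gamma(m)$ are fixed as in Lemma~\ref{lem:cuts}(iii). By Lemma~\ref{lem:anchor}(b), $M_s$ is finite, so $\mathcal G_s$ is a countable set of clopen cuts of $A$.

\begin{definition}\label{def:P}
Let $p$ be a partial function from $A$ to $U$ with $p(x)\in U(x)$ for all $x\in\operatorname{dom}p$. A pair $x<y$ in $\operatorname{dom}p$ is \emph{good} for $p$ if $p(x)<p(y)$ and, with $s=\lambda(p(x)\wedge p(y))$, either $x,y$ do not agree at $s$ or some cut in $\mathcal G_s$ separates $x$ and $y$. The poset $\mathbb P$ consists of all finite such $p$ for which every pair is good; $p'$ extends $p$ if $p'\supseteq p$.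
\end{definition}

\subsection*{Mirror symmetry}
For $t\in T$ let $\bar t(\eta)=1-t(\eta)$. The map $t\mapsto\bar t$ reverses the order and carries $T$ to a tree $\bar T$ of the same kind and $A$ to $\bar A\subseteq\bar T$, with $\tau(\bar x)=\overline{\tau(x)}$ and the types $-$ and $+$ exchanged. For a sequence $w$ of letters, let $\bar w$ be obtained by replacing each rational $q$ by $1-q$ and $\pm\infty$ by $\mp\infty$. By the symmetry of $\chi$ and $r_1=1-r_0$, this map carries the nodes and words built from $T$ onto those built from $\bar T$, commutes with taking labels, preserves deviations, reverses the order, and exchanges the types $-$ and $+$. Take for $\Gamma(\bar m)$ the cuts $(\bar Y,\bar X)$ with $(X,Y)\in\Gamma(m)$. Then $\mathbb P$ corresponds to the poset built from $\bar A$ and $\bar T$, so the mirror of each statement below holds as well.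

\subsection*{Adding one point}
The \emph{neighbors} of a point $y\notin\operatorname{dom}p$ are the largest element of $\operatorname{dom}p$ below $y$ and the least element of $\operatorname{dom}p$ above $y$, where these exist.

\begin{lemma}\label{lem:nbr}
Let $p\in\mathbb P$, $y\in A\setminus\operatorname{dom}p$, $w\in U(y)$ and $p'=p\cup\{(y,w)\}$. If $y$ forms a good pair for $p'$ with each of its neighbors, then $p'\in\mathbb P$.
\end{lemma}

\begin{proof}
By symmetry it suffices to show that $y<x'$ is good, where $x$ is the upper neighbor of $y$ and $x<x'$ in $\operatorname{dom}p$. We have $w<p(x)<p(x')$. Let $u=w\wedge p(x)$, $u_0=w\wedge p(x')$, $s=\lambda(u)$, $s_0=\lambda(u_0)$, and assume that $y,x'$ agree at $s_0$. By (A1), $y,x,x'$ all agree at $s_0$. By~\eqref{eq:meet}, $u_0=u$ or $u_0=p(x)\wedge p(x')$. In the first case $s_0=s$, and since $y<x$ is good, a cut in $\mathcal G_{s_0}$ separates $y$ and $x$. In the second case, since $x<x'$ is good, a cut in $\mathcal G_{s_0}$ separates $x$ and $x'$. Either cut separates $y$ and $x'$.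
\end{proof}

The safe way to choose a word for a new point $y$ next to an old point $x$ is to follow $p(x)$ for as long as the anchors of $x$ and $y$ coincide, and to branch off there.

\begin{lemma}\label{lem:attach}
Let $p\in\mathbb P$, $x\in\operatorname{dom}p$, $y\in A\setminus\operatorname{dom}p$ and $y<x$. Let $s^*=\tau(x)\wedge\tau(y)$. Then $u^*=p(x){\restriction}|s^*|$ is a proper initial segment of $p(x)$ with label $s^*$, and $q^*=p(x)(|s^*|)\ne-\infty$. Call $w\in U(y)$ \emph{attached to $x$ from below} if $w\supseteq{u^*}^\frown\ell$ for a letter $\ell<q^*$.
\begin{enumerate}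
\item[(a)] If $w$ is attached to $x$ from below, then $w\wedge p(x)=u^*$ and $y<x$ is good for $p\cup\{(y,w)\}$.
\item[(b)] An attached word exists. If $y\ne\min A_{s^*}$, then for every letter $\ell_0<q^*$ there is an attached word with $\ell_0<\ell<q^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
Both $x$ and $y$ lie in $A_{s^*}$, and $y<x$. If $x$ is not terminal, then $|p(x)|=|\tau(x)|+1>|s^*|$. If $x$ is terminal, then $\tau(x)\ne s^*$ because $A_{\tau(x)}=\{x\}$, so $|p(x)|=|\tau(x)|>|s^*|$. Thus $u^*\subsetneq p(x)$, and its label is $s^*$ by~\eqref{eq:Ux}. If $q^*=-\infty$, then $x$ has type $-$ and $\tau(x)=s^*$, so $x=\min A_{s^*}$, which $y$ contradicts.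

(a) We have $w<p(x)$ with first difference at $|s^*|$, and $x,y$ do not agree at $s^*$ by (A3).

(b) Fix a letter $\ell_0<q^*$; the interval $(\ell_0,q^*)$ contains rationals of all three colors. Suppose first that $s^*\subsetneq\tau(y)$. Choose $\ell\in(\ell_0,q^*)$ of color $\tau(y)(|s^*|)$ and continue ${u^*}^\frown\ell$ with the letters $\tau(y)(\eta)$ for $|s^*|<\eta<|\tau(y)|$, writing $r_{\tau(y)(\eta)}$ instead when $y$ is terminal and $\eta\in c_{|\tau(y)|}$. If $y$ is terminal, the result is a terminal word with label $\tau(y)$, because $u^*$ has finitely many deviations and $c_{|\tau(y)|}\cap|s^*|$ is finite. Otherwise it is a node with label $\tau(y)$, and we append $-\infty$, $+\infty$ or $\frac12$ according to the type of $y$. Now suppose that $\tau(y)=s^*$. Then $y\ne\max A_{\tau(y)}$ because of $x$, so $y$ has type middle or $-$. In the first case take $w={u^*}^\frown\ell$ with $\ell\in(\ell_0,q^*)$ of color $2$. In the second case take $w={u^*}^\frown(-\infty)$; here $y=\min A_{s^*}$.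
\end{proof}

\emph{Attached from above} is the mirror notion.

\begin{lemma}\label{lem:D1}
For every $y\in A$ the set $\{p\in\mathbb P:y\in\operatorname{dom}p\}$ is dense.
\end{lemma}

\begin{proof}
Let $p\in\mathbb P$ and $y\notin\operatorname{dom}p$. By Lemma~\ref{lem:nbr} we need $w\in U(y)$ that makes $y$ form good pairs with its neighbors. If $y$ has no neighbor, any $w\in U(y)$ works, and if it has one, take a word attached to it. So let $x'<y<x''$ be the neighbors of $y$, and put
\[
u=p(x')\wedge p(x''),\quad s=\lambda(u),\quad q'=p(x')(|u|)<q''=p(x'')(|u|).
\]
Then $x',x''\in A_s$ by~\eqref{eq:Ux}, and $y\in A_s$ by convexity.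

\emph{Case 1: $y$ agrees at $s$ with neither $x'$ nor $x''$.} By (A3), $s=\tau(y)\wedge\tau(x')=\tau(y)\wedge\tau(x'')$, so attaching to either neighbor takes place at $u$. Since $y\ne\min A_s$, Lemma~\ref{lem:attach}(b) gives $w\in U(y)$ extending $u^\frown\ell$ with $q'<\ell<q''$. This word is attached to $x''$ from below and to $x'$ from above, so both pairs are good.

\emph{Case 2: $y$ agrees with $x'$ at $s$, and either $y$ does not agree with $x''$ at $s$ or some cut in $\mathcal G_s$ separates $y$ and $x''$.} Let $w$ be attached to $x'$ from above; then $x'<y$ is good. By (A3), $s\subsetneq\tau(x')\wedge\tau(y)$, so $u\subsetneq w\wedge p(x')$ and $w(|u|)=q'<q''$. Hence $w<p(x'')$ and $w\wedge p(x'')=u$, and the hypothesis of the case says that $y<x''$ is good.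

\emph{Case 3} is the mirror of Case 2.

These cases are exhaustive. If $y$ agrees at $s$ with exactly one neighbor, Case 2 or 3 applies. If it agrees with both, then $x',x''$ agree at $s$, so a cut in $\mathcal G_s$ separates $x'$ and $x''$. It separates $y$ from $x''$ (Case 2) or from $x'$ (Case 3).
\end{proof}

The next lemma provides continuity. Given a word $z<p(x)$, we must find $y<x$ and a word for $y$ between $z$ and $p(x)$. Let $u$ be the node where $z$ leaves $p(x)$. If $x$ is anchored well above $\lambda(u)$, then points $y$ close to $x$ follow $p(x)$ beyond $u$, and attaching is enough. Otherwise $x\in M_{\lambda(u)}$, the word for $y$ may have to branch off at $u$ with a new letter as in Example~\ref{ex:dev}, and the cuts in $\Gamma(x)$ make this legal.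

\begin{lemma}\label{lem:D2}
Let $x$ be a left-limit of $A$ and $z\in U$. The set of $p\in\mathbb P$ such that $x\in\operatorname{dom}p$ and either $z\ge p(x)$ or $p(y)>z$ for some $y<x$ in $\operatorname{dom}p$ is dense. The mirror statement holds for right-limits.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:D1} we may start from $p$ with $x\in\operatorname{dom}p$, and we may assume $z<p(x)$. Let $x'$ be the largest element of $\operatorname{dom}p$ below $x$; if there is none, ignore everything said about $x'$. Replacing $z$ by $\max(z,p(x'))$, we may assume $p(x')\le z<p(x)$. Put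
\[
u=z\wedge p(x),\quad s=\lambda(u),\quad q'=z(|u|)<q''=p(x)(|u|),\quad u'=p(x')\wedge p(x),\quad s'=\lambda(u').
\]
Then $s\subseteq\tau(x)$ by~\eqref{eq:Ux}, and $u'\subseteq u$ by~\eqref{eq:meet}.

We claim that $x\ne\min A_s$. If $s\subsetneq\tau(x)$, this is Lemma~\ref{lem:anchor}(d). If $s=\tau(x)$, then by~\eqref{eq:Ux} the point $x$ is not terminal and $q''$ is the last letter of $p(x)$; as $q''>q'$, it is not $-\infty$. So $x$ has type middle or $+$, it is not left-extreme, and being a left-limit it is not $\min A_s$.

Each of the following holds for all $y<x$ sufficiently close to $x$.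
\begin{enumerate}
\item[(a)] $y>x'$, $y\in A_s$ and $y\ne\min A_s$. This uses the claim, the convexity of $A_s$, and that $x$ is a left-limit.
\item[(b)] If $x',x$ agree at $s'$, then some cut in $\mathcal G_{s'}$ separates $x'$ and $y$. Take a cut in $\mathcal G_{s'}$ separating the good pair $x'<x$ and apply~\eqref{eq:clopen}.
\item[(c)] If $x\in M_s$, then some cut in $\mathcal G_s$ separates $x'$ and $y$. Take a cut in $\Gamma(x)\subseteq\mathcal G_s$ separating $x'$ and $x$ and apply~\eqref{eq:clopen}.
\item[(d)] If $x\notin M_s$, then $x,y$ agree at $s$. Here $|\tau(x)|>|s|+1$, so $t=\tau(x){\restriction}(|s|+1)\subsetneq\tau(x)$, and $x\ne\min A_t$ by Lemma~\ref{lem:anchor}(d).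
\end{enumerate}
Fix such a $y$; it is not in $\operatorname{dom}p$, and its neighbors are $x'$ and $x$. Let $s^*,u^*$ be as in Lemma~\ref{lem:attach}. By (a) and (A3), $s\subseteq s^*$ and $u\subseteq u^*$. Let $w\supseteq{u^*}^\frown\ell$ be attached to $x$ from below, with $\ell>q'$ in case $u^*=u$; this is possible by (a) and Lemma~\ref{lem:attach}(b). Then $w(|u|)>q'$ in all cases, since $w(|u|)=q''$ if $u\subsetneq u^*$. So $p(x')\le z<w<p(x)$, and $y<x$ is good. By Lemma~\ref{lem:nbr} it remains to show that $x'<y$ is good. Let $u_0=p(x')\wedge w$. By~\eqref{eq:meet}, $u'$ is the shorter of $u_0$ and $w\wedge p(x)=u^*$.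

Suppose $u'\subsetneq u^*$. Then $u_0=u'$, and $x,y$ agree at $s'$ by (A2). If $x',y$ agree at $s'$, then so do $x',x$, and (b) gives the required cut.

Suppose $u'=u^*$. From $u'\subseteq u\subseteq u^*$ we get $u'=u=u^*$ and $s^*=s$. The words $p(x')\le z$ both properly extend $u$, so $p(x')(|u|)\le q'<\ell$ and $u_0=u$. By (A3), $x,y$ do not agree at $s$, so $x\in M_s$ by (d), and (c) gives the required cut.
\end{proof}

\section{The countable chain condition and the proof of Theorem~\ref{thm:main}}\label{sec:ccc}

Given uncountably many conditions, we find a level $\gamma$ below which their words are the same and above which they have no deviations for a long stretch. On that stretch the words are literally nodes of $T$, and Lemma~\ref{lem:baum} finds two conditions whose words have split by the end of it; such a split is in the order of $A$. Splits below $\gamma$ are controlled by the countably many cuts in $\mathcal G_s$, $|s|<\gamma$. We use the $\Delta$-system lemma: every uncountable indexed family of finite sets has an uncountable subfamily whose members have pairwise the same intersection.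

\begin{lemma}\label{lem:ccc}
$\mathbb P$ is ccc.
\end{lemma}

\begin{proof}
Let $p_i\in\mathbb P$ for $i<\omega_1$. Passing to an uncountable subfamily, we may assume that $\operatorname{dom}p_i$ is the disjoint union of a fixed set $R$ and a set $\{x_{i,1},\dots,x_{i,m}\}$ of fixed size $m$, that the latter sets are pairwise disjoint, and, since the sets $U(x)$ are countable, that $p_i{\restriction}R$ does not depend on $i$. If $m=0$ we are done, so let $m\ge1$. By Lemma~\ref{lem:anchor}(b), for each $\delta<\omega_1$ only countably many points have an anchor of length at most $\delta$, and they occur among the $x_{i,k}$ for only countably many $i$. Choosing a subfamily by recursion and reindexing it by $\omega_1$, we may assume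
\[
|\tau(x_{i,k})|>i\quad\text{for all }i,k .
\]
Then $u_{i,k}=p_i(x_{i,k}){\restriction}i$ is a node with label $\tau(x_{i,k}){\restriction}i$. Let $F_i\subseteq i$ be the finite set of all deviations of $u_{i,1},\dots,u_{i,m}$. From now on we keep the indices and shrink an uncountable set $I\subseteq\omega_1$, in four steps.
\begin{enumerate}
\item[(1)] For $i\in I$, $F_i$ is the disjoint union of a fixed set $F$ and a set $E_i$, and the $E_i$ are pairwise disjoint. Fix $\gamma<\omega_1$ with $F\subseteq\gamma$. Removing countably many indices, $E_i\cap\gamma=\emptyset$ and $i>\gamma$ for $i\in I$.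
\item[(2)] The node $u_k=u_{i,k}{\restriction}\gamma$ does not depend on $i\in I$. (There are countably many nodes of length $\gamma$.)
\item[(3)] For each $k$, all points $x_{i,k}$, $i\in I$, lie on the same side of every cut in $\bigcup_{|s|<\gamma}\mathcal G_s$. (Apply Lemma~\ref{lem:cuts}(i) to this countable set.)
\item[(4)] The ordinals $g_i=\min(E_i\cup\{i\})$ are strictly increasing in $i\in I$. (For each $\zeta<\omega_1$ only countably many $i$ have $g_i\le\zeta$, as the $E_i$ are disjoint; choose by recursion.)
\end{enumerate}
We have $\gamma\le g_i\le i$, and $u_{i,k}$ has no deviation in $[\gamma,g_i)$. Lemma~\ref{lem:baum}, applied to $a_{i,k}=\tau(x_{i,k}){\restriction}g_i$, gives $i<j$ in $I$ with $a_{i,k}\not\subseteq a_{j,l}$ for all $k,l$. Since $g_i<g_j$, the anchors of $x_{i,k}$ and $x_{j,l}$ differ at some ordinal below $g_i$.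

We show that $p=p_i\cup p_j\in\mathbb P$. It is a function, and pairs inside $\operatorname{dom}p_i$ or $\operatorname{dom}p_j$ are good. So let $x=x_{i,k}$ and $y=x_{j,l}$.

\emph{Case $u_k=u_l$.} Let $\zeta<g_i$ be the first difference of $\tau(x)$ and $\tau(y)$. The labels of $u_k$ and $u_l$ are equal, so $\zeta\ge\gamma$. On $[\gamma,\zeta]$ neither $p(x)$ nor $p(y)$ deviates, so these words coincide there with $\tau(x)$ and $\tau(y)$. Thus $p(x),p(y)$ first differ at $\zeta$, with letters $\tau(x)(\zeta)\ne\tau(y)(\zeta)$ in $\{0,1\}$. By Lemma~\ref{lem:anchor}(c), $x<y$ if and only if $\tau(x)(\zeta)<\tau(y)(\zeta)$, that is, if and only if $p(x)<p(y)$. Also $x,y$ do not agree at $\lambda(p(x)\wedge p(y))=\tau(x){\restriction}\zeta$. The pair is good.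

\emph{Case $u_k\ne u_l$.} Then $k\ne l$. Let $y'=x_{i,l}$, let $\zeta<\gamma$ be the first difference of $u_k$ and $u_l$, and let $s=\lambda(u_k{\restriction}\zeta)$. Both $p(y)$ and $p(y')$ extend $u_l$, and $p(x)$ extends $u_k$. Hence $p(x)\wedge p(y)=p(x)\wedge p(y')=u_k{\restriction}\zeta$, and $p(x)<p(y)$ if and only if $p(x)<p(y')$, which holds if and only if $x<y'$ because $p_i$ is increasing. It remains to see that $y$ and $y'$ lie on the same side of $x$, and to find a cut if $x,y$ agree at $s$. By~\eqref{eq:Ux}, $y,y'\in A_{s^\frown\epsilon}$ with $\epsilon=\chi(u_l(\zeta))$, and $x\in A_{s^\frown\epsilon'}$ with $\epsilon'=\chi(u_k(\zeta))$. If $\epsilon\ne\epsilon'$, then $x,y$ do not agree at $s$, and $y,y'$ lie on the same side of $x$ by Lemma~\ref{lem:anchor}(c). If $\epsilon=\epsilon'$, then $x,y'$ agree at $s$ and form a good pair for $p_i$, so a cut in $\mathcal G_s$ separates them. By (3), $y$ lies on the same side of this cut as $y'$. So the cut separates $x$ and $y$, and $y,y'$ lie on the same side of $x$. The pair is good.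
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $U=U_L$, an Aronszajn line by Lemma~\ref{lem:U} that depends only on $L$ and the fixed choices of Section~\ref{sec:U}. Let $A$ be an Aronszajn line that order-embeds into $L$; we may assume $A\subseteq T$. The dense sets of Lemma~\ref{lem:D1} (for $y\in A$) and of Lemma~\ref{lem:D2} and its mirror (for $x\in A$, $z\in U$) are $\aleph_1$ in number, and $\mathbb P$ is ccc. By $\mathrm{MA}_{\aleph_1}$ some filter $\mathcal F\subseteq\mathbb P$ meets them all. Any two members of $\mathcal F$ have a common extension, so $f=\bigcup\mathcal F$ is a strictly increasing function, and its domain is $A$. If $x$ is a left-limit and $z<f(x)$, take $p\in\mathcal F$ in the dense set of Lemma~\ref{lem:D2} for $x$ and $z$; since $p(x)=f(x)>z$, there is $y<x$ with $f(y)=p(y)>z$. The mirror holds for right-limits, so $f$ is continuous by Lemma~\ref{lem:crit}.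
\end{proof}

\section{Diagonalization when $2^{\aleph_0}<2^{\aleph_1}$}\label{sec:weak}

We carry out the diagonalization sketched in Section~\ref{sec:cont}. First we build, in ZFC, lines $A_\nu$ for $\nu\in2^{\omega_1}$, in which the bit $\nu(\alpha)$ decides how one particular gap of the part built before stage $\alpha$ is filled. Then we choose $\nu$ with a prediction principle. Recall that a \emph{club} is a closed unbounded subset of $\omega_1$, that the intersection of two clubs is a club, and that a set is \emph{stationary} if it meets every club. For countably many functions from finite powers of $\omega_1$ to $\omega_1$, the limit ordinals closed under all of them form a club.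

\begin{theorem}[Devlin--Shelah \cite{DS}]\label{thm:DS}
If $2^{\aleph_0}<2^{\aleph_1}$, then for every $F\colon2^{<\omega_1}\to2$ there is $h\in2^{\omega_1}$ such that for every $\varphi\in2^{\omega_1}$ the set $\{\alpha<\omega_1:F(\varphi{\restriction}\alpha)=h(\alpha)\}$ is stationary.
\end{theorem}

The principle predicts only one bit of information about $\varphi{\restriction}\alpha$, and one bit is what we need: whether a certain gap of $U$ contains exactly one point.

\subsection*{The lines $A_\nu$}
Fix $\nu\in2^{\omega_1}$ and, once and for all, a well-ordering of the set of sequences of rationals. By recursion on $\alpha<\omega_1$ we define countable sets $N_\alpha$ of bounded, strictly increasing sequences $\sigma\colon\alpha\to\mathbb Q$, such that $\sigma{\restriction}\xi\in N_\xi$ for $\sigma\in N_\alpha$ and $\xi<\alpha$, and, with $\sup\sigma$ taken in $\mathbb R$ and $\sup\emptyset=-\infty$,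
\begin{equation}\label{eq:H}
\begin{array}{l}
\text{for $\beta<\alpha$, $\sigma\in N_\beta$ and rational $q>\sup\sigma$ there is $\rho\in N_\alpha$}\\
\text{with $\rho\supseteq\sigma$ and $\sup\rho<q$.}
\end{array}
\end{equation}
Let $N_0=\{\emptyset\}$ and $N_{\alpha+1}=\{\sigma^\frown q:\sigma\in N_\alpha,\ q\in\mathbb Q,\ q>\sup\sigma\}$. Property~\eqref{eq:H} passes to $\alpha+1$: extend $\sigma$ to $\rho\in N_\alpha$ with $\sup\rho<q$ (or let $\rho=\sigma$ if $\beta=\alpha$) and append a rational in $(\sup\rho,q)$.

Let $\alpha>0$ be a limit. An \emph{$\alpha$-branch} is a bounded $b\colon\alpha\to\mathbb Q$ with $b{\restriction}\xi\in N_\xi$ for all $\xi<\alpha$. For $\sigma\in\bigcup_{\beta<\alpha}N_\beta$ and rational $q>\sup\sigma$ there are uncountably many $\alpha$-branches $b\supseteq\sigma$ with $\sup b<q$. To see this, fix a rational $q_*\in(\sup\sigma,q)$ and ordinals $|\sigma|=\alpha_0<\alpha_1<\cdots$ cofinal in $\alpha$. Let $\sigma_0=\sigma$. Given $\sigma_n\in N_{\alpha_n}$ with $\sup\sigma_n<q_*$, append one of two chosen rationals in $(\sup\sigma_n,q_*)$ and extend by~\eqref{eq:H}, if necessary, to $\sigma_{n+1}\in N_{\alpha_{n+1}}$ with $\sup\sigma_{n+1}<q_*$.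 Then $b=\bigcup_n\sigma_n$ has $\sup b\le q_*<q$, and the $2^{\aleph_0}$ sequences of choices give distinct branches. Let $b_{\sigma,q}$ be the least $\alpha$-branch, in the fixed well-ordering, with $b\supseteq\sigma$ and $\sup b<q$, and let $b_\alpha$ be the least $\alpha$-branch different from all of the countably many $b_{\sigma,q}$. Let $N_\alpha$ consist of the branches $b_{\sigma,q}$, together with $b_\alpha$ if $\nu(\alpha)=1$. If $\nu(\alpha)=0$, call $b_\alpha$ a \emph{dead end}. The $b_{\sigma,q}$ witness~\eqref{eq:H}.

Let $N=\bigcup_\alpha N_\alpha$. The points of $A_\nu$ are the sequences $\sigma^-=\sigma^\frown(-\infty)$ for $\sigma\in N$, of \emph{rank} $|\sigma|$, and the dead ends $b_\alpha$, of rank $\alpha$. Proper initial segments of points lie in $N$, and no point does, so no point is a proper initial segment of another; order $A_\nu$ lexicographically. Each $N_\alpha$ is nonempty by~\eqref{eq:H}, so $A_\nu$ is uncountable. The set $R_\alpha$ of Lemma~\ref{lem:lex} consists of elements of $N_\alpha$ and points of length $\alpha$, so it is countable, and a function $b$ as excluded there would have all its proper initial segments in $N$ and so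 be a strictly increasing map $\omega_1\to\mathbb Q$. Hence $A_\nu$ is an Aronszajn line.

By induction, $N_\beta$ and the set of points of rank $\beta$ depend only on $\nu{\restriction}(\beta+1)$. So for limit $\alpha>0$ the countable set $A^{<\alpha}_\nu$ of points of rank below $\alpha$ and the branch $b_\alpha$ depend only on $\nu{\restriction}\alpha$. No point of $A_\nu$ is a proper initial segment of $b_\alpha$, since these lie in $N$, and points of rank below $\alpha$ have length below $\alpha$. So each point of $A_\nu^{<\alpha}$ first differs from $b_\alpha$ at some $\xi<\alpha$; let $X_\alpha$ and $Y_\alpha$ be the sets of those that lie lexicographically below and above $b_\alpha$. These sets also depend only on $\nu{\restriction}\alpha$.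

\begin{lemma}\label{lem:gap}
Let $\alpha>0$ be a countable limit ordinal and $b=b_\alpha$.
\begin{enumerate}
\item[(a)] If $\nu(\alpha)=0$, then $b\in A_\nu$ is a left-limit and a right-limit, $X_\alpha$ is cofinal in the points below $b$, and $Y_\alpha$ is coinitial in the points above $b$.
\item[(b)] If $\nu(\alpha)=1$, then at least two points of $A_\nu$ lie above $X_\alpha$ and below $Y_\alpha$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The point $\emptyset^-$ is below $b$, and $\langle q\rangle^-$ is above $b$ for rational $q>b(0)$. Let $w\ne b$ be a point and $\xi<\alpha$ its first difference with $b$. If $w(\xi)<b(\xi)$, let $y=(b{\restriction}(\xi+1))^-$. Then $w<y$ by comparison at $\xi$, $y<b$ by comparison at $\xi+1$, and $y$ has rank $\xi+1<\alpha$, so $y\in X_\alpha$. If $w(\xi)>b(\xi)$, take a rational $q\in(b(\xi),w(\xi))$. Since $b{\restriction}(\xi+1)\in N_{\xi+1}$, we have $q>b(\xi)>\sup(b{\restriction}\xi)$, so $(b{\restriction}\xi)^\frown q\in N_{\xi+1}$, and $y=((b{\restriction}\xi)^\frown q)^-$ satisfies $b<y<w$ and $y\in Y_\alpha$.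

(b) Now $b\in N_\alpha$. The points $b^-$ and $(b^\frown q)^-$, for a rational $q>\sup b$, extend $b$, so they compare with the points of $A_\nu^{<\alpha}$ as $b$ does.
\end{proof}

\subsection*{The diagonal argument}
The argument uses only the cardinality of the target.

\begin{proposition}\label{prop:diag}
Assume $2^{\aleph_0}<2^{\aleph_1}$, and let $U$ be a linear order of cardinality $\aleph_1$. Then $A_h$ does not LOTS-embed into $U$ for some $h\in2^{\omega_1}$.
\end{proposition}

Since each $A_h$ is an Aronszajn line, Theorem~\ref{thm:weak} follows.

\begin{proof}
Let $U=(\omega_1,<_U)$. We code a pair consisting of $\nu$ and a map $A_\nu\to U$ by an element of $2^{\omega_1}$, so that initial segments code initial pieces. Fix an injection $\iota_S\colon S\to\omega$ for every countable set $S$ of sequences in $\{-\infty\}\cup\mathbb Q$, and define $e_\nu\colon A_\nu\to\omega_1$ by $e_\nu(a)=\omega\beta+\iota_S(a)$, where $\beta$ is the rank of $a$ and $S$ is the set of points of $A_\nu$ of rank $\beta$. Then $e_\nu$ is injective, and $e_\nu{\restriction}A^{<\alpha}_\nu$ depends only on $\nu{\restriction}\alpha$. Fix injections $\pi_0\colon\omega_1\to\omega_1$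 and $\pi_1\colon\omega_1\times\omega_1\to\omega_1$ with disjoint ranges, and let $D$ be the club of limit ordinals $\alpha>0$ closed under $\pi_0$, $\pi_1$ and $\beta\mapsto\omega\beta$. For $\alpha\in D$ we have $\omega\alpha=\alpha$, so a point $a$ has rank below $\alpha$ if and only if $e_\nu(a)<\alpha$.

Define $F\colon2^{<\omega_1}\to2$ as follows. Let $\psi\in2^\alpha$. If $\alpha\notin D$, put $F(\psi)=0$. If $\alpha\in D$, let
\[
\eta=\psi\circ(\pi_0{\restriction}\alpha)\in2^\alpha,\qquad g=\{(\xi,\zeta)\in\alpha\times\alpha:\psi(\pi_1(\xi,\zeta))=1\},
\]
let $X_\alpha,Y_\alpha$ and $e=e_\nu{\restriction}A^{<\alpha}_\nu$ be computed from any $\nu\supseteq\eta$, and let $K(\psi)$ be the set of $k\in U$ such that $\zeta<_Uk$ whenever $(e(a),\zeta)\in g$ with $a\in X_\alpha$, and $k<_U\zeta$ whenever $(e(a),\zeta)\in g$ with $a\in Y_\alpha$. Put $F(\psi)=1$ if $|K(\psi)|=1$ and $F(\psi)=0$ otherwise.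

Let $h$ be given by Theorem~\ref{thm:DS}, and suppose that $f\colon A_h\to U$ is a LOTS embedding. Let $G=\{(e_h(a),f(a)):a\in A_h\}$, and define $\varphi\in2^{\omega_1}$ by $\varphi(\pi_0(\xi))=h(\xi)$, $\varphi(\pi_1(\xi,\zeta))=1$ if and only if $(\xi,\zeta)\in G$, and $\varphi=0$ elsewhere. Since $G$ is a partial function on $\omega_1$, the set of $\alpha\in D$ closed under $G$ is a club, so it contains some $\alpha$ with $F(\varphi{\restriction}\alpha)=h(\alpha)$. For $\psi=\varphi{\restriction}\alpha$ we get $\eta=h{\restriction}\alpha$ and $g=G\cap(\alpha\times\alpha)=\{(e_h(a),f(a)):a\in A_h^{<\alpha}\}$. Therefore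
\[
K(\psi)=\{k\in U:f[X_\alpha]<_Uk<_Uf[Y_\alpha]\}.
\]
If $h(\alpha)=1$, then $|K(\psi)|=1$ by the definition of $F$, but $f$ maps the two points of Lemma~\ref{lem:gap}(b) to distinct points of $K(\psi)$. If $h(\alpha)=0$, then $|K(\psi)|\ne1$, but $K(\psi)=\{f(b_\alpha)\}$ by Lemma~\ref{lem:gap}(a) and Corollary~\ref{cor:pinch}; this is the only use of continuity. Both cases are contradictory.
\end{proof}

\section{Dominating families}\label{sec:dom}

\begin{proof}[Proof of Theorem~\ref{thm:dom}]
(i) A LOTS-dominating family is order-dominating. Conversely, if $\mathcal L$ is order-dominating, then by Theorem~\ref{thm:main} the family $\{U_L:L\in\mathcal L\}$ is LOTS-dominating, and its size is at most $|\mathcal L|$. So the two least sizes are equal, and one of them is $1$ if and only if the other is.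

(ii) Suppose that a family of at most $\aleph_1$ Aronszajn lines is LOTS-dominating. It is nonempty, since the lines $A_\nu$ exist; list it, with repetitions, as $(U_i)_{i<\omega_1}$. Let $\Sigma=\sum_{i<\omega_1}U_i$ be the disjoint union of the $U_i$, each with its own order and with $U_i<U_j$ for $i<j$. Then $|\Sigma|=\aleph_1$. The inclusion $U_i\subseteq\Sigma$ is continuous by Lemma~\ref{lem:crit}: if $x$ is a left-limit of $U_i$ and $z<x$ in $\Sigma$, then either $z\in U_i$ and some $y\in U_i$ lies in $(z,x)$, or $z$ lies below all of $U_i$ and any $y<x$ in $U_i$ works; the mirror is the same. A composition of LOTS embeddings is a LOTS embedding, so every Aronszajn line LOTS-embeds into $\Sigma$. This contradicts Proposition~\ref{prop:diag}.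
\end{proof}

\begin{thebibliography}{9}

\bibitem{DS}
Devlin and Shelah, \emph{A weak version of $\diamondsuit$ which follows from $2^{\aleph_0}<2^{\aleph_1}$}, Israel J. Math. 29 (1978).

\bibitem{Moore}
Moore, \emph{A universal Aronszajn line}.

\bibitem{PT}
Alex Primavesi and Katherine Thompson, \emph{The embedding structure for linearly ordered topological spaces}, arXiv:1102.2159 (2011).

\end{thebibliography}
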